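# Almost everywhere convergence of $e^{it(-\Delta)^{a/2}}f$ on the line at the endpoint $s=a/4$, for $0<a<1$

## 1. Convergence almost everywhere on $H^{a/4}(\mathbb R)$

Throughout, $0<a<1$, the space dimension is $n=1$, $|D|=(-\Delta)^{1/2}$ and $S(t)=e^{it|D|^a}$. Thus $S(t)f$ has Fourier transform $e^{it|\xi|^a}\hat f(\xi)$, and formally
$$S^af(x,t)=S(t)f(x)=\frac1{2\pi}\int_{\mathbb R}e^{i(x\xi+t|\xi|^a)}\hat f(\xi)\,d\xi ,$$
which solves $i\partial_tu+(-\Delta)^{a/2}u=0$, $u(\cdot,0)=f$.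

**Theorem 1.** Let $0<a<1$. For every $f\in H^{a/4}(\mathbb R)$,
$$\lim_{t\to0}S^af(x,t)=f(x)\qquad\text{for a.e. }x\in\mathbb R .$$

It is deduced from a maximal inequality.

**Theorem 2.** Let $0<a<1$. There is $C=C(a)$ such that for all $f$ with $\hat f\in L^2$ compactly supported and all $T>0$,
$$\Big\|\sup_{|t|\le T}|S(t)f|\Big\|_{L^2(\mathbb R)}\le C\big(\|f\|_2+T^{1/4}\,\||D|^{a/4}f\|_2\big).\tag{1.1}$$
In particular $\big\|\sup_{|t|\le1}|S(t)f|\big\|_2\le C\|f\|_{H^{a/4}}$.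

The third statement says that (1.1) cannot be improved. It is not needed for Theorem 1.

**Theorem 3.** If $\|\sup_{|t|\le1}|S(t)f|\|_2\le C\|f\|_{H^s}$ for all $f$ as in Theorem 2, then $s\ge a/4$. If for some $T>0$ the inequality (1.1) holds with $T^{1/4}$ replaced by $\omega$, then $\omega\ge cT^{1/4}$, where $c>0$ depends only on $a$ and the constant $C$.

What does Theorem 1 say? The problem is taken from Meng Wang, Shuijiang Zhao, "Sharp convergence rate on Schrödinger type operators", arXiv:2405.14134 (2024). It is known that for $n=1$, $0<a<1$ convergence a.e. holds for all $f\in H^s$ when $s>a/4$ and fails for some $f\in H^s$ when $s<a/4$. Theorem 1 settles the remaining exponent: the endpoint $s=a/4$ belongs to the good side.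

There is one point of interpretation. For $f\in L^2$ and a fixed $t$, $S(t)f$ is an element of $L^2$, so it is defined only up to a null set of $x$, and the null set may depend on $t$. A limit along the continuum $t\to0$ then has no meaning until a version is chosen. Here $S^af(x,t)$, $|t|\le1$, denotes the version which is continuous in $t$ for a.e. $x$. Its existence for $f\in H^{a/4}$ is part of what must be proved (Section 3). It is unique up to a null set of $x$: two such versions agree for a.e. $x$ at all rational $t$, hence at all $t$. Section 3 also shows that this version is the limit of smoothly truncated Fourier integrals, uniformly in $|t|\le 1$, for a.e. $x$.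

## 2. Conventions and textbook tools

We use $\hat f(\xi)=\int e^{-ix\xi}f(x)dx$, so $\|\hat f\|_2^2=2\pi\|f\|_2^2$, and $\|f\|_{H^s}^2=\frac1{2\pi}\int(1+|\xi|^2)^s|\hat f|^2d\xi$. For a bounded function $m$, $m(D)$ is the operator with symbol $m$. If $\hat g\in L^2$ has compact support, then $\hat g\in L^1$ and $S(t)g(x)$ is a bounded, jointly continuous function of $(x,t)$.

The letters $C,c>0$ denote constants depending only on $a$ and on cutoff functions fixed once for all; they may change from line to line. Fix an even $\psi\in C_c^\infty(\mathbb R)$ with $0\le\psi\le1$, $\psi=1$ on $[-1,1]$, $\operatorname{supp}\psi\subset[-2,2]$.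

We shall use the following facts.

* **Schur's test.** If $k\ge0$ and $\sup_x\int k(x,y)dy\le A$, $\sup_y\int k(x,y)dx\le A$, then $\iint k(x,y)|w(x)||w(y)|dxdy\le A\|w\|_2^2$. (Use $2|w(x)w(y)|\le|w(x)|^2+|w(y)|^2$.)
* **Van der Corput's lemma** ($k=1,2$). $\big|\int_Je^{i\varphi}\rho\big|\le C\mu^{-1/k}(\|\rho\|_\infty+\|\rho'\|_1)$ if $|\varphi^{(k)}|\ge\mu$ on the interval $J$, with $\varphi'$ monotone if $k=1$.
* **Hardy–Littlewood–Sobolev.** $\iint|x-y|^{-1/2}V(x)V(y)\,dxdy\le C\|V\|_{L^{4/3}}^2$ for $V\ge0$.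
* **The Hardy–Littlewood maximal operator** $\mathcal M$ is bounded on $L^2$, and $|k_N*F|\le C\mathcal MF$ whenever $|k_N(x)|\le CN(1+N|x|)^{-2}$.

**Lemma 4 (nonstationary phase).** Let $A\in C_c^\infty$ be supported in $|\eta|\le4$ with $|A^{(j)}|\le C_j$. Let $\varphi$ be real and smooth near $\operatorname{supp}A$, with $|\varphi'|\ge\Delta$ and $|\varphi^{(j)}|\le C_j\Delta$ $(j\ge2)$ on $\operatorname{supp}A$. Then $\big|\int e^{i\varphi}A\big|\le C_L(1+\Delta)^{-L}$ for every $L$.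

*Proof.* If $\Delta\le1$ the bound is trivial. Otherwise let $g=1/\varphi'$. By induction $g^{(j)}$ is a linear combination of terms $\varphi^{(k_1)}\cdots\varphi^{(k_m)}/(\varphi')^{m+1}$ with all $k_i\ge2$. Each is at most $C\Delta^m\Delta^{-m-1}$, so $|g^{(j)}|\le C_j\Delta^{-1}$ on $\operatorname{supp}A$. Since $e^{i\varphi}=(e^{i\varphi})'g/i$, one integration by parts gives $\int e^{i\varphi}A=\int e^{i\varphi}\mathcal LA$ with $\mathcal LA=i(gA)'$. After $L$ of them, $\int e^{i\varphi}A=\int e^{i\varphi}\mathcal L^LA$ with $|\mathcal L^LA|\le C_L\Delta^{-L}$. $\square$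

## 3. The maximal inequality implies convergence

We show here that Theorem 2 implies Theorem 1, so that afterwards only Theorem 2 matters.

*Proof of Theorem 1 from Theorem 2.* Let $f\in H^{a/4}$. Choose $\rho_j\to\infty$ so that $\hat f_j=\hat f1_{|\xi|\le\rho_j}$ satisfies $\|f-f_j\|_{H^{a/4}}\le2^{-j}$. The differences $f_{j+1}-f_j$ have compactly supported Fourier transforms, so Theorem 2 applies to them:
$$\sum_j\Big\|\sup_{|t|\le1}|S(t)(f_{j+1}-f_j)|\Big\|_2\le C\sum_j2^{-j}<\infty .$$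
Hence for a.e. $x$ the series $\sum_j\sup_{|t|\le1}|S(t)(f_{j+1}-f_j)(x)|$ converges, and $S(t)f_j(x)$ converges uniformly in $|t|\le1$. Each $S(t)f_j(x)$ is continuous in $t$, so the limit is continuous in $t$. For fixed $t$ we have $S(t)f_j\to S(t)f$ in $L^2$, so the limit is a version of $S(t)f$. This is the version $S^af(x,t)$ of Section 1. At $t=0$ it equals $f(x)$ for a.e. $x$. By continuity, $\lim_{t\to0}S^af(x,t)=S^af(x,0)=f(x)$ for a.e. $x$. $\square$

**Proposition 5 (other readings of the limit).** Let $f\in H^{a/4}$. (i) For any sequence $t_j\to0$ and any choice of versions of $S(t_j)f$, $S(t_j)f\to f$ a.e. (ii) For a.e. $x$, $\frac1{2\pi}\int e^{i(x\xi+t|\xi|^a)}\psi(\xi/N)\hat f(\xi)d\xi\to S^af(x,t)$ as $N\to\infty$, uniformly in $|t|\le1$.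

*Proof.* (i) A countable union of null sets is null, so off a null set the chosen versions equal $S^af(x,t_j)$ for all large $j$.

(ii) With $f_j$ as above put $F_j(x)=\sup_{|t|\le1}|S^a(f-f_j)(x,t)|$; summing the tails of the series above, $\|F_j\|_2\le C2^{-j}$. The kernel of $\psi(D/N)$ is bounded by $CN(1+N|x|)^{-2}$, and for each $t$ we have $|S(t)(f-f_j)|\le F_j$ a.e. Hence $\sup_{N>0,|t|\le1}|\psi(D/N)S(t)(f-f_j)(x)|\le C\mathcal MF_j(x)$. For $N\ge\rho_j$, $\psi(D/N)S(t)f_j=S(t)f_j$. Therefore, for a.e. $x$ and every $j$,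
$$\limsup_{N\to\infty}\sup_{|t|\le1}|\psi(D/N)S(t)f(x)-S^af(x,t)|\le C\mathcal MF_j(x)+F_j(x).$$
The left side does not depend on $j$, and the right side tends to $0$ in $L^2$. So the left side is $0$ a.e. $\square$

## 4. Three computations by hand

**Very smooth data.** If $f\in H^s$ with $s>\frac12$, then $\int|\hat f|\le\big(\int(1+\xi^2)^{-s}d\xi\big)^{1/2}\big(\int(1+\xi^2)^s|\hat f|^2\big)^{1/2}<\infty$. The integral defining $S^af(x,t)$ converges absolutely, and dominated convergence gives $S^af(x,t)\to f(x)$ for every $x$ (continuous representative). Below $s=\frac12$ one must use the oscillation.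

**One frequency block and the fundamental theorem of calculus.** Let $\operatorname{supp}\hat f\subset\{N\le|\xi|\le2N\}$, $N\ge1$. For $0\le t\le1$,
$$|S(t)f|^2\le|f|^2+2\int_0^1|S(\sigma)f|\,|\partial_\sigma S(\sigma)f|\,d\sigma .$$
Integrate in $x$, and use $\|\partial_\sigma S(\sigma)f\|_2=\||D|^af\|_2\le(2N)^a\|f\|_2$. This gives $\|\sup_{[0,1]}|S(t)f|\|_2\le CN^{a/2}\|f\|_2$. The loss $N^{a/2}$ is twice the exponent we want.

**A travelling packet: proof of Theorem 3.** Let $N\ge1$ be large, $\epsilon\in(0,1]$ small and fixed, and $\hat f=1_{[N,N+\epsilon N^{1-a/2}]}$. For $t\in[0,1]$ put $x=-taN^{a-1}$. The phase $x\xi+t\xi^a$ then has vanishing $\xi$-derivative at $\xi=N$, and its second derivative is at most $CtN^{a-2}$ in modulus for $\xi\ge N$. So on the support it differs from its value at $N$ by at most $CtN^{a-2}(\epsilon N^{1-a/2})^2\le C\epsilon^2$. For small $\epsilon$ there is no cancellation, and $|S(t)f(x)|\ge c\,\epsilon N^{1-a/2}$.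 As $t$ runs through $[0,1]$, $x$ runs through $[-aN^{a-1},0]$. Hence
$$\Big\|\sup_{0\le t\le1}|S(t)f|\Big\|_2^2\ge c_\epsilon N^{2-a}N^{a-1}=c_\epsilon N,\qquad\|f\|_2^2=c_\epsilon'N^{1-a/2}.$$
The ratio of the two norms is at least $c_\epsilon N^{a/4}$. Since $\|f\|_{H^s}$ is comparable to $N^s\|f\|_2$, letting $N\to\infty$ forces $s\ge a/4$.

For the second claim, suppose (1.1) holds for some $T$ with $\omega$ in place of $T^{1/4}$. Apply it to $f(T^{-1/a}\,\cdot)$. We have $S(t)[f(T^{-1/a}\cdot)](x)=[S(t/T)f](T^{-1/a}x)$. All $L^2$ norms scale by $T^{1/(2a)}$, and $|D|^{a/4}$ produces an additional $T^{-1/4}$. So $\|\sup_{|t|\le1}|S(t)f|\|_2\le C(\|f\|_2+\omega T^{-1/4}\||D|^{a/4}f\|_2)$. The packet gives $c_\epsilon N^{a/4}\le C(1+C'\omega T^{-1/4}N^{a/4})$, and $N\to\infty$ yields $\omega T^{-1/4}\ge c$. $\blacksquare$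

The packet attains its large values along a straight ray: the good time $t(x)=-x/(aN^{a-1})$ is a linear function of $x$, and the speed $aN^{a-1}$ *decreases* as the frequency grows. Both facts will matter.

## 5. One frequency block loses exactly $N^{a/4}$

**Rescaling.** At frequency $N$ the speed is about $N^{a-1}$. We change the unit of length so that it becomes about $1$: put $x=N^{a-1}\tilde x$, $\xi=N^{1-a}\tilde\xi$, $M=N^a$. Then $N\le|\xi|\le2N$ becomes $M\le|\tilde\xi|\le2M$, and $t|\xi|^a=tM^{1-a}|\tilde\xi|^a$. For example, $a=\frac12$ and $N=2^{10}$ give $M=32$, and the new unit of length is $\frac1{32}$ of the old one. So for $M\ge1$ set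
$$\Phi(\xi)=M^{1-a}|\xi|^a,\qquad U(t)=e^{it\Phi(D)} .$$
On $M/4\le|\xi|\le4M$ we have
$$a4^{a-1}\le|\Phi'|\le4,\qquad c\le M|\Phi''|\le C,\qquad|\Phi^{(j)}|\le C_jM^{1-j},\qquad\Phi''<0 .\tag{5.1}$$

The standard approach to a supremum in $t$ is to linearize. Replace $\sup_t|U(t)f(x)|$ by $|U(t(x))f(x)|$ with an arbitrary measurable $t(\cdot)$, and seek bounds independent of $t(\cdot)$. Then use duality (the $TT^*$ method).

**Lemma 6 (duality).** Let $\rho\in C_c^\infty(\mathbb R\setminus\{0\})$ be real, $K(x,t)=\int e^{i(x\xi+t\Phi(\xi))}\rho(\xi)^2d\xi$, $\sigma:\mathbb R\to\mathbb R$ measurable, $E$ a set of finite measure, $w\in L^2(E)$, $f\in L^2$. Then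
$$\int_E|U(\sigma(x))\rho(D)f(x)||w(x)|dx\le C\|f\|_2\Big(\iint_{E\times E}|K(x-y,\sigma(x)-\sigma(y))||w(x)||w(y)|dxdy\Big)^{1/2}.$$

*Proof.* Choose $\gamma$ with $|\gamma|=|w|$ such that the left side equals
$$\int_E\gamma\,U(\sigma)\rho(D)f\,dx=\frac1{2\pi}\int\hat f(\xi)\,\rho(\xi)\int_Ee^{i(x\xi+\sigma(x)\Phi(\xi))}\gamma(x)\,dx\,d\xi ;$$
Fubini applies because $\gamma\in L^1(E)$ and $\hat f\rho\in L^1$. Apply Cauchy–Schwarz in $\xi$. The squared $L^2_\xi$ norm of $\rho(\xi)\int_Ee^{i(x\xi+\sigma(x)\Phi(\xi))}\gamma(x)dx$, when multiplied out, is $\iint_{E\times E}\gamma(x)\overline{\gamma(y)}K(x-y,\sigma(x)-\sigma(y))dxdy$. $\square$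

Everything now depends on kernels. Put $C_1=8$.

**Lemma 7 (kernel bounds).** Let $I_\rho(x,t)=\int e^{i(x\xi+t\Phi(\xi))}\rho(\xi)d\xi$.

(K1) If $\rho\in C_c^\infty$ is supported in $M/4\le|\xi|\le4M$ and $\|\rho\|_\infty+\|\rho'\|_1\le C$, then $|I_\rho(x,t)|\le CM^{1/2}|x|^{-1/2}$ for all $x\ne0$, $t\in\mathbb R$.

(K2) If $\rho=\rho_0(\cdot/M)$ with $\rho_0$ fixed, smooth, supported in $\frac14\le|\eta|\le4$, then $|I_\rho(x,t)|\le C_LM(M|x|)^{-L}$ for $|x|\ge C_1|t|$, $x\ne0$.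

(K3) Let $\theta\in(0,\frac14]$, $M/2\le|\xi_\tau|\le5M/2$, $v_\tau=\Phi'(\xi_\tau)$, and $\rho(\xi)=\rho_0((\xi-\xi_\tau)/(\theta M))$ with $\rho_0$ fixed, smooth, supported in $[-1,1]$. There is $C_2$ such that $|I_\rho(x,t)|\le C_L\theta M(1+\theta M|x+tv_\tau|)^{-L}$ whenever $|x+tv_\tau|\ge C_2\theta|t|$.

So the kernel has size $M^{1/2}|x|^{-1/2}$ at worst, is negligible off the cone $|x|<8|t|$, and for a narrow band of frequencies is negligible away from one ray $x+tv_\tau=0$.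

*Proof.* (K1) If $|x|\le C_1|t|$, the second derivative of the phase is at least $c|t|/M$, and van der Corput with $k=2$ on each half line gives $C(|t|/M)^{-1/2}\le CM^{1/2}|x|^{-1/2}$. If $|x|>C_1|t|$, then $|t\Phi'|\le4|t|\le|x|/2$, so $|x+t\Phi'|\ge|x|/2$. Since $x+t\Phi'$ is monotone on each half line, van der Corput with $k=1$ gives $C|x|^{-1}$. Trivially the integral is at most $CM$, and $\min(M,|x|^{-1})\le M^{1/2}|x|^{-1/2}$.

(K2) With $\xi=M\eta$ the phase is $M(x\eta+t|\eta|^a)$. Its derivative is at least $M(|x|-4|t|)\ge M|x|/2$ in modulus; its higher derivatives are at most $C_jM|t|\le C_jM|x|$. Use Lemma 4 with $\Delta=M|x|/2$.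

(K3) Put $\xi=\xi_\tau+\theta M\eta$. On the support $M/4\le|\xi|\le4M$ because $\theta\le\frac14$. The $\eta$-derivative of the phase $\varphi$ is $\theta M(x+t\Phi'(\xi))$, and $|\Phi'(\xi)-v_\tau|\le C\theta$ by (5.1). So $|\varphi'|\ge\frac12\theta M|x+tv_\tau|$ if $C_2$ is large. For $j\ge2$, $|\varphi^{(j)}|\le C_j|t|(\theta M)^jM^{1-j}=C_j|t|\theta^jM\le C_j\theta M\cdot\theta|t|\le C_j'\theta M|x+tv_\tau|$. Use Lemma 4. $\square$

**Proposition 8 (one block).** If $\operatorname{supp}\hat f\subset\{M\le|\xi|\le2M\}$ and $t:\mathbb R\to[0,1]$ is measurable, then $\|U(t(x))f(x)\|_{L^2_x}\le CM^{1/4}\|f\|_2$.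

*Proof.* Take $\rho=\rho_0(\cdot/M)$ with $\rho_0$ real, smooth, $\rho_0=1$ on $1\le|\eta|\le2$, supported in $\frac14\le|\eta|\le4$. For $|t|\le1$, the kernel $K$ of symbol $\rho^2$ satisfies $|K(x,t)|\le CM^{1/2}|x|^{-1/2}$ for $|x|\le C_1$ by (K1), and $|K|\le CM(M|x|)^{-2}$ for $|x|>C_1$ by (K2). This majorant has $L^1$ norm at most $CM^{1/2}$. Let $F(x)=U(t(x))f(x)$, a bounded function. Apply Lemma 6 with $\sigma=t$, $E=[-r,r]$, $w=F$, and then Schur's test: $\int_E|F|^2\le C\|f\|_2\big(M^{1/2}\int_E|F|^2\big)^{1/2}$. Divide, and let $r\to\infty$. $\square$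

In the original variables this reads $\|S(t(x))f\|_2\le CN^{a/4}\|f\|_2$ for $\operatorname{supp}\hat f\subset\{N\le|\xi|\le2N\}$, which by Section 4 is the right power.

## 6. Summing the blocks: cross terms between distant frequencies

**Where the triangle inequality stops.** Let $f=\sum_{k\ge0}f_k$ with $\hat f_k$ supported in $2^k\le|\xi|<2^{k+1}$, and $\alpha_k=\||D|^{a/4}f_k\|_2$. Proposition 8 gives $\|S(t(\cdot))f_k\|_2\le C\alpha_k$, so the triangle inequality bounds $\|S(t(\cdot))f\|_2$ by $C\sum_k\alpha_k$. If $s>a/4$, then $\alpha_k\le C2^{-k(s-a/4)}\|f\|_{H^s}$ and the sum converges. At $s=a/4$ we control only $\sum\alpha_k^2$; with $\alpha_k=1/(k+1)$ the square sum is finite and the sum diverges. So the argument stops exactly at the endpoint.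

We would be done if the functions $S(t(x))f_k(x)$, $k\ge0$, were orthogonal. For constant $t(\cdot)$ they are. For a merely measurable $t(\cdot)$ multiplication by the phases destroys the frequency localization, and we expect no cancellation that could be used. So we aim at something different: the *product of absolute values* of two pieces with distant frequencies has a small integral.

**Where a direct $TT^*$ argument stops.** In rescaled variables let $f$ have frequency about $M$, and let $u(x)=U(t(x))m(D)G(x)$ be a high frequency piece, normalized as below so that $\|u\|_2\le B\|G\|_2$. Lemma 6 with $w=u$ and the majorant from the proof of Proposition 8 give $\int|U(t)f||u|\le CM^{1/4}\|f\|_2\|u\|_2$. This is what Cauchy–Schwarz gives, with no gain, because (K1) ignores $t(\cdot)$ and no property of $u$ was used.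

**The mechanism.** Three facts can be put against each other.

1. High frequencies are slow. In the rescaled variables, frequency $\Lambda M$ has speed $aM^{1-a}(\Lambda M)^{a-1}=a\Lambda^{a-1}$, which is small. In unit time it does not leave an interval (a *strip*) of length $\lambda\ge\Lambda^{a-1}$. So $u$ on a strip depends only on $G$ near the strip.
2. On a strip, the part of $u$ where $t(x)$ lies in a short time interval $W$ carries little $L^2$ mass: a factor $|W|^{1/2}$ is gained, by scaling of the maximal inequality itself.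
3. The low frequency piece, if its frequencies lie in a narrow band, interacts only along rays $x+tv_\tau=\text{const}$, that is, on each strip only through a short interval of times, where $u$ is small by fact 2. If its frequencies do not lie in a narrow band, we use the transversality of two separated bands.

Fact 2 uses the inequality we want to prove. So it enters as a hypothesis with an unknown constant $B$, and the argument is closed at the end by a bootstrap. Precisely, fix $\tilde Q>0$ and put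
$$m(\xi)=M^{-(1-a)/4}|\xi|^{-a/4}\psi(\xi/\tilde Q).$$
(This is the rescaled form of $|\xi|^{-a/4}$ with a cutoff; $|m|\le M^{-1/4}$ on $|\xi|\ge M$.)

**Hypothesis (H) with constant $B\ge1$.** For every interval $W\subset[0,1]$ with $|W|\ge M^{-1}$, every measurable $t':\mathbb R\to W$, and every $H\in L^2$ with $\operatorname{supp}\hat H\subset\{|\xi|\ge M\}$,
$$\|U(t'(x))m(D)H(x)\|_{L^2_x}\le B|W|^{1/4}\|H\|_2 .$$

**Proposition 9 (two scales).** Let $M\ge1$, $\Lambda\ge2$, assume (H), and let $t:\mathbb R\to[0,1]$ be measurable, $\operatorname{supp}\hat f\subset\{M\le|\xi|\le2M\}$, $\operatorname{supp}\hat G\subset\{|\xi|\ge\Lambda M\}$. Then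
$$\int_{\mathbb R}|U(t(x))f(x)|\,|U(t(x))m(D)G(x)|\,dx\le CB\min(\Lambda^{1-a},M)^{-1/512}M^{1/4}\|f\|_2\|G\|_2 .$$
$C$ does not depend on $M,\Lambda,B,\tilde Q,t$.

The constant function $t\equiv t_0$ is easy to check. By Cauchy–Schwarz the left side is at most $\|f\|_2\|m(D)G\|_2\le M^{-(1-a)/4}(\Lambda M)^{-a/4}\|f\|_2\|G\|_2=\Lambda^{-a/4}M^{-1/4}\|f\|_2\|G\|_2$, which is far below the claimed bound. The other easy case, a Lipschitz $t(\cdot)$, is treated after Step 1 below.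

## 7. Proof of the two-scale estimate

From here on $s$ denotes a strip, not a Sobolev exponent.

**Parameters.** Let $\nu=\lfloor\min(\Lambda^{1-a},M)^{1/128}\rfloor$. If $\nu<4$, then $\min(\Lambda^{1-a},M)^{-1/512}\ge4^{-1/4}$, and the claim follows from Cauchy–Schwarz, Proposition 8 and (H) with $W=[0,1]$. So let $\nu\ge4$ and set
$$\theta=\nu^{-1}\le\tfrac14,\qquad h=\theta^{32},\qquad\lambda=h^4=\theta^{128}\ge\max(\Lambda^{a-1},M^{-1}).$$
We prove the bound with the factor $\theta^{1/4}=\nu^{-1/4}$. This suffices, because $\nu\ge\frac12\min(\Lambda^{1-a},M)^{1/128}$. Note that $\theta\ge M^{-1/128}$, $h\ge M^{-1/4}$, and that $1/\theta$, $1/h$, $h/\lambda$ are integers. Here $\theta$ is the relative width of a frequency band and the length of a time interval in the narrow case, $h$ is the side of a space-time box in the broad case, and $\lambda$ is the strip length. Write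
$$u(x)=U(t(x))m(D)G(x).$$

*Strips* are the intervals $s=[j\lambda,(j+1)\lambda)$, $j\in\mathbb Z$, with centre $x_s$. Let
$$e_s=\int(1+|y-x_s|/\lambda)^{-4}|G(y)|^2dy,\qquad\sum_se_s\le C\|G\|_2^2,$$
and $e_J=\sum_{s\subset J}e_s$ for a union $J$ of strips. For instance, if $|G|^2$ lives on a single strip $s_0$, then $e_{s_0+k\lambda}$ is comparable to $(1+|k|)^{-4}\|G\|_2^2$: the energy $e_s$ is a localized mass of $G$ with a rapidly decaying tail.

### 7.1. High frequencies stay in their strip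

**Step 1 (strip estimate).** *This step turns (H) into a local statement: on a strip, $u$ is controlled by $G$ near that strip, with the gain $|W|^{1/2}$ where $t(x)\in W$.* We claim that for each strip $s$ and interval $W\subset[0,1]$ with $|W|\ge M^{-1}$, and $X_{s,W}=\{x\in s:t(x)\in W\}$,
$$\int_{X_{s,W}}|u|^2\le CB^2|W|^{1/2}e_s .\tag{7.1}$$
Let $p$ be smooth and even, $p=0$ on $|\xi|\le\frac12$, $p=1$ on $|\xi|\ge1$, let $P=p(D/(\Lambda M))$ and $s_k=s+k\lambda$. We have $PG=G$. The symbol $m(\xi)p(\xi/(\Lambda M))$ is bounded with compact support, so for fixed $x$ and $t$ the map $g\mapsto U(t)m(D)Pg(x)$ is a continuous functional on $L^2$. Hence, pointwise,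
$$u(x)=\sum_kU(t(x))m(D)P(G1_{s_k})(x).$$

*Terms with $|k|\le16$.* Apply (H) to $P(G1_{s_k})$, whose frequencies are at least $\Lambda M/2\ge M$ in modulus, with $t'=t$ where $t\in W$ and $t'$ equal to a constant in $W$ elsewhere. The $L^2(X_{s,W})$ norm is at most $CB|W|^{1/4}\|G1_{s_k}\|_2$.

*Terms with $|k|>16$.* Let $\kappa_t$, $0\le t\le1$, be the kernel of $U(t)m(D)P$. Choose a smooth $\zeta$ supported in $\frac12\le|\eta|\le2$ with $\sum_{j\in\mathbb Z}\zeta(2^{-j}\eta)=1$ for $\eta\ne0$, and cut the symbol by $\zeta(\xi/R)$, $R=2^j\Lambda M$. Because of $p$ only $j\ge-1$ occurs, and because of $\psi$ only finitely many pieces are nonzero. With $\xi=R\eta$ the amplitude is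
$$A(\eta)=M^{-(1-a)/4}R^{-a/4}|\eta|^{-a/4}\,\psi(R\eta/\tilde Q)\,p(R\eta/(\Lambda M))\,\zeta(\eta).$$
Its derivatives are bounded uniformly in all parameters. Indeed $M^{-(1-a)/4}R^{-a/4}\le1$ as $R\ge\Lambda M/2\ge M\ge1$. Derivatives of $\psi(R\eta/\tilde Q)$ are nonzero only where $\tilde Q\le|R\eta|\le2\tilde Q$, so that $R/\tilde Q\le2/|\eta|\le4$ there. The factor $p$ is treated in the same way. The phase is $Rx\eta+tM^{1-a}R^a|\eta|^a$, and
$$M^{1-a}R^a=R(R/M)^{a-1}\le R(\Lambda/2)^{a-1}\le2R\Lambda^{a-1}\le2R\lambda .$$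
So if $|x|\ge8\lambda$, the second term has $\eta$-derivative at most $a2^{1-a}\cdot2R\lambda\le4R\lambda\le R|x|/2$, the whole phase has derivative at least $R|x|/2$, and its higher derivatives are at most $C_jR\lambda\le C_jR|x|$. Lemma 4 bounds the piece by $C_LR(R|x|)^{-L}$. Summing over $j\ge-1$ with $L\ge2$,
$$|\kappa_t(x)|\le C_L\Lambda M(\Lambda M|x|)^{-L},\qquad|x|\ge8\lambda .$$
For $|k|>16$, $\operatorname{dist}(s,s_k)=(|k|-1)\lambda\ge|k|\lambda/2\ge8\lambda$. The $L^2(s)$ norm of the $k$-th term is therefore at most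
$$\lambda\cdot C_L\Lambda M(\Lambda M\lambda|k|/2)^{-L}\|G1_{s_k}\|_2\le C_L(\Lambda M\lambda)^{1-L}|k|^{-L}\|G1_{s_k}\|_2 ,$$
where one factor $\lambda^{1/2}$ comes from Cauchy–Schwarz in $y\in s_k$ and one from the length of $s$. Since $\Lambda M\lambda\ge\Lambda^aM\ge M$, the choice $L=4$ gives at most $CM^{-3}|k|^{-4}\|G1_{s_k}\|_2\le C|W|^{1/4}|k|^{-4}\|G1_{s_k}\|_2$.

*Summation.* By Cauchy–Schwarz in $k$,
$$\|u\|_{L^2(X_{s,W})}\le CB|W|^{1/4}\sum_k\frac{\|G1_{s_k}\|_2}{(1+|k|)^4}\le CB|W|^{1/4}\Big(\sum_k\frac{\|G1_{s_k}\|_2^2}{(1+|k|)^4}\Big)^{1/2}\le CB|W|^{1/4}e_s^{1/2},$$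
because $|y-x_s|/\lambda\le|k|+\frac12$ for $y\in s_k$. This is (7.1).

*Consequences.* Let $V_{s,W}=\int_{X_{s,W}}|u|$, and for $r\in\{\theta,h\}$ let $\mathcal W_r$ be a partition of $[0,1]$ into intervals of length $r$ (note $r\ge M^{-1}$). By Cauchy–Schwarz $V_{s,W}^2\le|X_{s,W}|\int_{X_{s,W}}|u|^2$, and $\sum_W|X_{s,W}|\le\lambda$. So
$$\sum_{W\in\mathcal W_r}V_{s,W}^2\le CB^2r^{1/2}\lambda e_s,\qquad\sum_{W\in\mathcal W_r}V_{s,W}=\int_s|u|\le CB\lambda^{1/2}e_s^{1/2}.\tag{7.2}$$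
Also, with $W=[0,1]$ in (7.1),
$$\|u\|_{L^2(J)}^2\le CB^2e_J\quad\text{for unions }J\text{ of strips}.\tag{7.3}$$
The second bound in (7.2) alone would give $\sum_WV_{s,W}^2\le CB^2\lambda e_s$. The gain is the factor $r^{1/2}$.

*An easy case.* Suppose $t(\cdot)$ is Lipschitz with constant $C$, as for the packet of Section 4. On each strip $t$ then takes values in an interval of length at most $C\lambda$, and if needed we enlarge it to one in $[0,1]$ of length between $\lambda\ge M^{-1}$ and $C\lambda$. So (7.1) and summation over strips give $\|u\|_2^2\le CB^2\lambda^{1/2}\|G\|_2^2$. Proposition 8 and Cauchy–Schwarz finish the proof of Proposition 9. The difficulty is a function $t(\cdot)$ that oscillates by an amount of order $1$ inside every strip.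

### 7.2. Reduction to a unit interval and to narrow or broad points

**Step 2 (localization to unit intervals).** *Here we reduce to $x$ in an interval of length $1$, because in unit time the low frequency piece travels distance $O(1)$.* It suffices to prove, for each $Y=[j,j+1)$, $j\in\mathbb Z$, and each $f$ with $\operatorname{supp}\hat f\subset\{M/2\le|\xi|\le5M/2\}$,
$$\int_Y|U(t(x))f(x)||u(x)|dx\le CBM^{1/4}\theta^{1/4}\|f\|_2e_Y^{1/2}.\tag{7.4}$$
Indeed, let $f$ be as in Proposition 9, and let $\chi$ be smooth, $0\le\chi\le1$, $\chi=1$ on $1\le|\eta|\le2$, supported in $\frac12\le|\eta|\le\frac52$. Then $f=\chi(D/M)f=\sum_k\chi(D/M)(1_{Y+k}f)$. For $|k|\le16$ apply (7.4) to $\chi(D/M)(1_{Y+k}f)$. For $|k|>16$, $x\in Y$, $y\in Y+k$ we have $|x-y|\ge|k|/2\ge C_1$, and (K2) with $L=4$ gives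
$$|U(t(x))\chi(D/M)(1_{Y+k}f)(x)|\le CM^{-3}|k|^{-4}\|1_{Y+k}f\|_2,\qquad x\in Y .$$
By (7.3), $\int_Y|u|\le\|u\|_{L^2(Y)}\le CBe_Y^{1/2}$, and $M^{-3}\le M^{1/4}\theta^{1/4}$. Hence
$$\int_Y|U(t)f||u|\le CBM^{1/4}\theta^{1/4}\sum_k(1+|k|)^{-4}\|1_{Y+k}f\|_2\,e_Y^{1/2}.$$
For each $k$, $\sum_Y\|1_{Y+k}f\|_2e_Y^{1/2}\le\|f\|_2\big(\sum_Ye_Y\big)^{1/2}\le C\|f\|_2\|G\|_2$. Summing over $k$ gives Proposition 9 with $\theta^{1/4}$.

From now on $Y$ and $f$ are as in (7.4).

**Step 3 (broad and narrow points).** *This step separates points where one narrow frequency band dominates from points where two separated bands are both sizeable.* Divide $[M/2,5M/2]$ and its mirror image into $2\nu$ intervals each, of length $\theta M$: the *bands* $\tau$, $4\nu=4\theta^{-1}$ in total, with centres $\xi_\tau$. Let $\hat f_\tau=\hat f1_\tau$, $F(x)=U(t(x))f(x)$, $F_\tau(x)=U(t(x))f_\tau(x)$, so $F=\sum_\tau F_\tau$. Write $\tau\not\sim\tau'$ if the closures of $\tau,\tau'$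 are disjoint; for each $\tau$ this fails for at most three $\tau'$, itself included. Pointwise,
$$|F|\le7\max_\tau|F_\tau|+4\theta^{-3/2}\sum_{\tau\not\sim\tau'}|F_\tau F_{\tau'}|^{1/2}.\tag{7.5}$$
To see this at a point, let $\tau_*$ maximize $|F_\tau|$. If $|F_\tau|\le\theta|F_{\tau_*}|$ for all $\tau\not\sim\tau_*$, then $|F|\le(3+4\theta^{-1}\cdot\theta)|F_{\tau_*}|$. Otherwise some $\tau'\not\sim\tau_*$ has $|F_{\tau'}|>\theta|F_{\tau_*}|$, and $|F|\le4\theta^{-1}|F_{\tau_*}|\le4\theta^{-3/2}|F_{\tau_*}F_{\tau'}|^{1/2}$.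

The price $\theta^{-3/2}$ in the broad term is affordable, because there we shall gain a power of $h=\theta^{32}$.

### 7.3. The narrow part: one band sees only a ray

**Step 4.** *We show $\int_Y\max_\tau|F_\tau||u|\le CBM^{1/4}\theta^{1/4}\|f\|_2e_Y^{1/2}$, by combining the ray localization (K3) with the time gain (7.2).* Let $X_\tau\subset Y$ be disjoint measurable sets covering $Y$ with $|F_\tau|=\max_{\tau'}|F_{\tau'}|$ on $X_\tau$ (take the first maximizing band in a fixed order). Let $\chi_\tau(\xi)=\chi_0((\xi-\xi_\tau)/(\theta M))$ with $\chi_0$ smooth and real, $\chi_0=1$ on $[-\frac12,\frac12]$, supported in $[-1,1]$; then $\chi_\tau(D)f_\tau=f_\tau$. By Lemma 6 with $\rho=\chi_\tau$, $\sigma=t$, $E=X_\tau$, $w=u$,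
$$\Big(\int_{X_\tau}|F_\tau||u|\Big)^2\le C\|f_\tau\|_2^2Z_\tau,\qquad Z_\tau=\iint_{X_\tau\times X_\tau}|K_\tau(x-y,t(x)-t(y))||u(x)||u(y)|dxdy,$$
where $K_\tau$ is the kernel with symbol $\chi_\tau^2$. Split $Z_\tau$ into three parts.

(i) *Near the diagonal: $|x-y|\le2\lambda$.* By (K1) and Schur's test, this part is at most $CM^{1/2}\lambda^{1/2}\|u\|_{L^2(X_\tau)}^2$.

(ii) *Off the ray: $|t(x)-t(y)+(x-y)/v_\tau|>C_4\theta$*, with $C_4$ large. As $|v_\tau|\ge c$ and $|t(x)-t(y)|\le1$, we get $|x-y+(t(x)-t(y))v_\tau|\ge C_2\theta\ge C_2\theta|t(x)-t(y)|$. So (K3) applies; with $L=4$ and $\theta^2M\ge M^{1/2}$ it gives $|K_\tau|\le C\theta M(\theta^2M)^{-4}\le CM^{-1}$. Since $|Y|=1$, the contribution is at most $CM^{-1}\big(\int_{X_\tau}|u|\big)^2\le CM^{-1}\|u\|_{L^2(X_\tau)}^2$.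

(iii) *On the ray: $|x-y|>2\lambda$ and $|t(x)-t(y)+(x-y)/v_\tau|\le C_4\theta$.* For $x\in s$, $y\in s'$ let $d=|x_s-x_{s'}|$. Then $|d-|x-y||\le\lambda<\frac12|x-y|$, so $d$ and $|x-y|$ are comparable, $s\ne s'$, and by (K1) $|K_\tau|\le CM^{1/2}d^{-1/2}$. Let $t(x)\in W$, $t(y)\in W'$ with $W,W'\in\mathcal W_\theta$. For given $s,s',\tau,W$ the number $t(y)$ lies in an interval of length at most $C\theta$: $t(x)$ varies by at most $\theta$, and $(x-y)/v_\tau$ varies by at most $C\lambda\le C\theta$ over $s\times s'$. So only $O(1)$ intervals $W'$ occur for each $W$, and conversely. Put $V^\tau_{s,W}=\int_{X_{s,W}\cap X_\tau}|u|$. By Schur's test in $(W,W')$, that is, by $\alpha\beta\le\frac12(\epsilon\alpha^2+\epsilon^{-1}\beta^2)$ optimized in $\epsilon$, part (iii) is at most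
$$CM^{1/2}\sum_{s\ne s'\subset Y}d^{-1/2}\Big(\sum_W(V^\tau_{s,W})^2\Big)^{1/2}\Big(\sum_W(V^\tau_{s',W})^2\Big)^{1/2}\le CM^{1/2}\lambda^{-1}\sum_{s\subset Y}\sum_W(V^\tau_{s,W})^2 .$$
The last step uses $2\alpha\beta\le\alpha^2+\beta^2$ and
$$\sum_{s'\subset Y,\,s'\ne s}d^{-1/2}\le2\lambda^{-1/2}\sum_{1\le k\le1/\lambda}k^{-1/2}\le4\lambda^{-1}.$$

*Sum over $\tau$.* The sets $X_\tau$ are disjoint, so $\sum_\tau(V^\tau_{s,W})^2\le V_{s,W}^2$ and $\sum_\tau\|u\|_{L^2(X_\tau)}^2=\|u\|_{L^2(Y)}^2$. By (7.3) and (7.2) with $r=\theta$,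
$$\sum_\tau Z_\tau\le CB^2\big(M^{1/2}\lambda^{1/2}+M^{-1}+M^{1/2}\theta^{1/2}\big)e_Y\le CB^2M^{1/2}\theta^{1/2}e_Y .$$
By Cauchy–Schwarz in $\tau$,
$$\int_Y\max_\tau|F_\tau||u|\le C\sum_\tau\|f_\tau\|_2Z_\tau^{1/2}\le CBM^{1/4}\theta^{1/4}\|f\|_2e_Y^{1/2}.\tag{7.6}$$

### 7.4. The broad part: two transversal bands

**Step 5.** *We bound $\int_Y|F_\tau F_{\tau'}|^{1/2}|u|$ for $\tau\not\sim\tau'$ with a gain $h^{1/8}$, by working on space-time boxes of side $h$.* Fix $\tau\not\sim\tau'$. Divide $Y$ into intervals $I$ of length $h$, each a union of strips, with centres $x_I$. For a box $b=(I,W)$, $W\in\mathcal W_h$, let $X_b=\{x\in I:t(x)\in W\}$ and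
$$q_b=M^{1/2}\iint_{X_b\times X_b}|x-y|^{-1/2}|u(x)||u(y)|dxdy,\qquad E_{b,\tau}(t_0)=\int(1+|y-x_I|/h)^{-4}|U(t_0)f_\tau(y)|^2dy .$$
So $q_b$ belongs to the high frequency piece, and $E_{b,\tau}(t_0)$ is the mass of $f_\tau$ near $I$ at time $t_0$.

**Step 5a (one box).** *This separates the two pieces on a single box.* For every $t_0\in W$,
$$\int_{X_b}|F_\tau||u|\le CE_{b,\tau}(t_0)^{1/2}q_b^{1/2}.\tag{7.7}$$
Let $\tilde\chi$ be smooth and real, $\tilde\chi=1$ on $\frac12\le|\eta|\le\frac52$, supported in $\frac14\le|\eta|\le4$. With $f'=U(t_0)f_\tau$ and $I_k=I+kh$, $F_\tau(x)=\sum_kU(t(x)-t_0)\tilde\chi(D/M)(1_{I_k}f')(x)$.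

For $|k|\le16$, Lemma 6 with $\sigma=t(\cdot)-t_0$, $E=X_b$, $w=u$, together with (K1), bounds the contribution of the $k$-th term by $C\|1_{I_k}f'\|_2q_b^{1/2}$.

For $|k|>16$, $x\in X_b$, $y\in I_k$ we have $|x-y|\ge|k|h/2\ge C_1h\ge C_1|t(x)-t_0|$. By (K2) the term is at most $C_LM(Mh|k|)^{-L}h^{1/2}\|1_{I_k}f'\|_2$ on $X_b$. Since $|x-y|\le h$ on $X_b\times X_b$, $q_b\ge M^{1/2}h^{-1/2}\big(\int_{X_b}|u|\big)^2$, that is, $\int_{X_b}|u|\le M^{-1/4}h^{1/4}q_b^{1/2}$. With $L=4$ the contribution is at most $C(Mh)^{3/4-4}|k|^{-4}\|1_{I_k}f'\|_2q_b^{1/2}\le C|k|^{-4}\|1_{I_k}f'\|_2q_b^{1/2}$, as $Mh\ge1$. Summing over $k$ by Cauchy–Schwarz, as at the end of Step 1, gives (7.7).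

*Why one band is not enough here.* From (7.7), averaged over $t_0\in W$, and Cauchy–Schwarz over $b$,
$$\int_Y|F_\tau||u|\le C\Big(\sum_bq_b\Big)^{1/2}\Big(\sum_bh^{-1}\int_WE_{b,\tau}(t)dt\Big)^{1/2}.$$
The second sum is at most $Ch^{-1}\|f_\tau\|_2^2$, since $\|U(t)f_\tau\|_2=\|f_\tau\|_2$ and the weights $(1+|y-x_I|/h)^{-4}$ have bounded sum over $I$. For the first, split $q_b$ at $|x-y|=2\lambda$. The near part sums to at most $CM^{1/2}\lambda^{1/2}\|u\|_{L^2(Y)}^2\le CB^2M^{1/2}h^2e_Y$. The far part is at most $CM^{1/2}\sum_{s\ne s'\subset I}d^{-1/2}V_{s,W}V_{s',W}\le CM^{1/2}h^{1/2}\lambda^{-1}\sum_{s\subset I}V_{s,W}^2$, because now $\sum_{s'\subset I}d^{-1/2}\le4\lambda^{-1/2}(h/\lambda)^{1/2}$. By (7.2) with $r=h$ it sums to at most $CB^2M^{1/2}he_Y$. Altogether we get $CBM^{1/4}h^{1/2}h^{-1/2}\|f_\tau\|_2e_Y^{1/2}$: this argument neither loses nor gains. The picture behind $h^{-1}$ is a packet of $f_\tau$ passing through $h^{-1}$ boxes, one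 for each time interval. Two transversal packets, by contrast, can meet in few boxes, and this is what we use now.

**Step 5b (bilinear form of one box).** *We pass to the product of the two bands.* Apply (7.7) to $\tau$ and $\tau'$ with the same $t_0$, and use $\int_{X_b}|F_\tau F_{\tau'}|^{1/2}|u|\le\big(\int_{X_b}|F_\tau||u|\big)^{1/2}\big(\int_{X_b}|F_{\tau'}||u|\big)^{1/2}$. The fourth power of the left side is at most $Cq_b^2E_{b,\tau}(t_0)E_{b,\tau'}(t_0)$ for every $t_0\in W$. Averaging over $t_0\in W$,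
$$\int_{X_b}|F_\tau F_{\tau'}|^{1/2}|u|\le Cq_b^{1/2}D_b^{1/4},\qquad D_b=h^{-1}\int_WE_{b,\tau}(t)E_{b,\tau'}(t)\,dt .\tag{7.8}$$

**Step 5c (transversality).** *We show that the $D_b$ are summable without the loss $h^{-1}$:*
$$\sum_bD_b\le C\theta^{-1}\|f_\tau\|_2^2\|f_{\tau'}\|_2^2 .\tag{7.9}$$
Let $\varphi_I(y)=(1+|y-x_I|/h)^{-4}$. Since $\max(|y-x_I|,|y'-x_I|)\ge|y-y'|/2$, the smaller of $\varphi_I(y),\varphi_I(y')$ is at most $C(1+|y-y'|/h)^{-4}$, while the larger is at most $\varphi_I(y)+\varphi_I(y')$, whose sum over $I$ is bounded. So $\sum_I\varphi_I(y)\varphi_I(y')\le C(1+|y-y'|/h)^{-4}$. Writing $y'=y+r$ and enlarging the time integral from $[0,1]$ to $\mathbb R$,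
$$\sum_bD_b\le Ch^{-1}\int_{\mathbb R}(1+|r|/h)^{-4}\big\|U(t)f_\tau(y)\,U(t)f_{\tau'}(y+r)\big\|_{L^2_{y,t}(\mathbb R^2)}^2dr .$$
For fixed $r$ the product equals
$$\frac1{(2\pi)^2}\iint_{\tau\times\tau'}e^{i[y(\xi+\eta)+t(\Phi(\xi)+\Phi(\eta))]}\,\hat f_\tau(\xi)\,e^{ir\eta}\hat f_{\tau'}(\eta)\,d\xi d\eta .$$
The map $(\xi,\eta)\mapsto(\xi+\eta,\Phi(\xi)+\Phi(\eta))$ has Jacobian modulus $J=|\Phi'(\xi)-\Phi'(\eta)|$ on $\tau\times\tau'$, and $J\ge c\theta$. For bands on the same half line, disjoint closures mean $|\xi-\eta|\ge\theta M$, and $|\Phi''|\ge c/M$. For bands on opposite half lines $\Phi'(\xi)$ and $\Phi'(\eta)$ have opposite signs and the difference is at least $c$. The map is injective: for fixed $\xi+\eta=\pi_0$ the variable $\xi$ ranges over the interval $\tau\cap(\pi_0-\tau')$, on which $\frac{d}{d\xi}[\Phi(\xi)+\Phi(\pi_0-\xi)]=\Phi'(\xi)-\Phi'(\eta)$ is continuous and does not vanish. Changing variables, the product is the inverse Fourier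 transform in $(y,t)$ of a function of modulus $|\hat f_\tau(\xi)\hat f_{\tau'}(\eta)|J^{-1}$ on the image. By Plancherel and changing back, the squared $L^2$ norm equals
$$C\iint|\hat f_\tau(\xi)|^2|\hat f_{\tau'}(\eta)|^2J^{-1}d\xi d\eta\le C\theta^{-1}\|f_\tau\|_2^2\|f_{\tau'}\|_2^2 ,$$
for every $r$, since $r$ enters only through the unimodular factor $e^{ir\eta}$. As $h^{-1}\int(1+|r|/h)^{-4}dr=C$, (7.9) follows.

**Step 5d (the high frequency side).** *We estimate $q_b$ in the norm dual, under Hölder, to the one in (7.9).* We claim that for each $I$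
$$\Big(\sum_{W\in\mathcal W_h}q_{(I,W)}^{2/3}\Big)^{3/4}\le CBM^{1/4}h^{3/8}e_I^{1/2},\quad\text{i.e.}\quad\sum_{W}q_{(I,W)}^{2/3}\le CB^{4/3}M^{1/3}h^{1/2}e_I^{2/3}.\tag{7.10}$$
Since $z\mapsto z^{2/3}$ is subadditive, the two parts $|x-y|\le2\lambda$ and $|x-y|>2\lambda$ of $q_b$ may be treated separately.

*Part $|x-y|\le2\lambda$.* By Schur's test it is at most $CM^{1/2}\lambda^{1/2}m_b^2$, $m_b^2=\int_{X_b}|u|^2$. There are $h^{-1}$ values of $W$, so by Hölder and (7.3)
$$\sum_W(M^{1/2}\lambda^{1/2}m_b^2)^{2/3}\le M^{1/3}\lambda^{1/3}h^{-1/3}\Big(\sum_Wm_b^2\Big)^{2/3}\le CM^{1/3}\lambda^{1/3}h^{-1/3}(B^2e_I)^{2/3},$$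
and $\lambda^{1/3}h^{-1/3}=h\le h^{1/2}$.

*Part $|x-y|>2\lambda$.* As in Step 4 (iii), it is at most $CM^{1/2}\sum_{s\ne s'\subset I}|x_s-x_{s'}|^{-1/2}V_{s,W}V_{s',W}$. Put $\tilde V=\lambda^{-1}\sum_{s\subset I}V_{s,W}1_s$, so $V_{s,W}=\int_s\tilde V$. For $s\ne s'$, $x\in s$, $y\in s'$ we have $|x-y|\le|x_s-x_{s'}|+\lambda\le2|x_s-x_{s'}|$. So by Hardy–Littlewood–Sobolev this part is at most
$$CM^{1/2}\iint|x-y|^{-1/2}\tilde V(x)\tilde V(y)dxdy\le CM^{1/2}\|\tilde V\|_{L^{4/3}}^2=CM^{1/2}\lambda^{-1/2}\Big(\sum_{s\subset I}V_{s,W}^{4/3}\Big)^{3/2}.$$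
Its $2/3$ power, summed over $W$, is at most $CM^{1/3}\lambda^{-1/3}\sum_{s\subset I}\sum_WV_{s,W}^{4/3}$. Write $V^{4/3}=V^{2/3}(V^2)^{1/3}$ and use Hölder with exponents $\frac32,3$, then (7.2) with $r=h$:
$$\sum_WV_{s,W}^{4/3}\le\Big(\sum_WV_{s,W}\Big)^{2/3}\Big(\sum_WV_{s,W}^2\Big)^{1/3}\le C(B\lambda^{1/2}e_s^{1/2})^{2/3}(B^2h^{1/2}\lambda e_s)^{1/3}=C(B^2\lambda e_s)^{2/3}h^{1/6}.$$
There are $h/\lambda$ strips in $I$, so $\sum_{s\subset I}e_s^{2/3}\le(h/\lambda)^{1/3}e_I^{2/3}$. The total is at most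
$$CM^{1/3}\lambda^{-1/3}\cdot B^{4/3}\lambda^{2/3}h^{1/6}\cdot h^{1/3}\lambda^{-1/3}e_I^{2/3}=CM^{1/3}B^{4/3}h^{1/2}e_I^{2/3}.$$
This proves (7.10).

**Step 5e (putting the boxes together).** *Hölder over boxes, then a sum over pairs of bands.* By (7.8), Hölder in $W$ (exponents $4,\frac43$), (7.10), Hölder over the $h^{-1}$ intervals $I\subset Y$ (exponents $4,4,2$, one factor being $1$), and (7.9),
$$\int_Y|F_\tau F_{\tau'}|^{1/2}|u|\le C\sum_{I\subset Y}\Big(\sum_WD_{(I,W)}\Big)^{1/4}\Big(\sum_Wq_{(I,W)}^{2/3}\Big)^{3/4}\le CBM^{1/4}h^{3/8}\sum_{I\subset Y}\Big(\sum_WD_{(I,W)}\Big)^{1/4}e_I^{1/2}$$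
$$\le CBM^{1/4}h^{3/8}\,h^{-1/4}\,\theta^{-1/4}(\|f_\tau\|_2\|f_{\tau'}\|_2)^{1/2}e_Y^{1/2}.$$
There are at most $16\theta^{-2}$ pairs, and $\|f_\tau\|_2\le\|f\|_2$. So the second term of (7.5) contributes at most
$$CBM^{1/4}\,\theta^{-3/2}\,\theta^{-2}\,\theta^{-1/4}\,h^{1/8}\|f\|_2e_Y^{1/2}=CBM^{1/4}\theta^{1/4}\|f\|_2e_Y^{1/2},$$
since $h^{1/8}=\theta^4$. Together with (7.5) and (7.6) this proves (7.4), and with Step 2 Proposition 9. $\blacksquare$

## 8. Closing the bootstrap: proof of Theorem 2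

We return to the original variables. For $Q>0$ let $R_Q=|D|^{-a/4}\psi(D/Q)$ and
$$\beta(Q)=\sup\|S(t(x))R_QG(x)\|_{L^2_x},$$
the supremum over measurable $t:\mathbb R\to[0,1]$ and $\|G\|_2\le1$ with $\operatorname{supp}\hat G\subset\{|\xi|\ge1\}$. We must bound $\beta(Q)$ independently of $Q$.

**Step 1 (finiteness).** *A bootstrap needs a finite quantity to start from; this is the purpose of the cutoff $\psi(D/Q)$.* From $|S(t)g|\le|g|+\int_0^1|\partial_\sigma S(\sigma)g|d\sigma$ with $g=R_QG$ we get $\beta(Q)\le1+(2Q)^a$. So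
$$B_Q=\max\Big(1,\sup_{Q'\le Q}\beta(Q')\Big)<\infty .$$

**Step 2 (scaling).** *We derive the time gain $|W|^{1/4}$ of (H) from $B_Q$.* Let $W\subset[0,1]$ be an interval of length $\delta>0$, $t':\mathbb R\to W$ measurable, $Q'\le Q$, and $\operatorname{supp}\hat H\subset\{|\xi|\ge\delta^{-1/a}\}$. Then
$$\|S(t'(x))R_{Q'}H\|_2\le B_Q\,\delta^{1/4}\|H\|_2 .\tag{8.1}$$
Replacing $H$ by $S(\inf W)H$, which has the same norm and frequency support, we may assume that $t'$ takes values in $[0,\delta]$. Put $\mu=\delta^{1/a}\le1$ and $H(x)=\mu^{-1/2}\tilde H(x/\mu)$. Then $\|\tilde H\|_2=\|H\|_2$, $\operatorname{supp}\hat{\tilde H}\subset\{|\xi|\ge1\}$. Substituting $\xi=\zeta/\mu$ in the symbol, so that $t|\xi|^a=(t/\delta)|\zeta|^a$ and $|\xi|^{-a/4}=\delta^{1/4}|\zeta|^{-a/4}$,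
$$S(t)R_{Q'}H(x)=\delta^{1/4}\mu^{-1/2}\big[S(t/\delta)R_{\mu Q'}\tilde H\big](x/\mu).$$
As $\mu Q'\le Q$, the definition of $B_Q$ gives (8.1). This is why $B_Q$ contains a supremum over all $Q'\le Q$.

**Step 3 (transfer to the rescaled setting).** *We check that Propositions 8 and 9 apply at every scale.* Let $N=2^k$, $k\ge0$, $M=N^a$, and change variables unitarily by $x=N^{a-1}\tilde x$, $\xi=N^{1-a}\tilde\xi$. Then $N\le|\xi|<2N$ corresponds to $M\le|\tilde\xi|<2M$, $t|\xi|^a=tM^{1-a}|\tilde\xi|^a$, and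
$$|\xi|^{-a/4}\psi(\xi/Q')=M^{-(1-a)/4}|\tilde\xi|^{-a/4}\psi(\tilde\xi/\tilde Q),\qquad\tilde Q=N^{a-1}Q' .$$
So $S(t)R_{Q'}$ becomes $U(t)m(D)$, and $t(\cdot)$ becomes another measurable function into $[0,1]$. Hypothesis (H) holds with $B=B_Q$: $|\tilde\xi|\ge M$ means $|\xi|\ge N$, and $|W|\ge M^{-1}=N^{-a}$ gives $|W|^{-1/a}\le N$, so (8.1) applies.

**Step 4 (expanding the square).** *We derive $\beta(Q')^2\le C+CB_Q$ for $Q'\le Q$.* Fix $Q'\le Q$, $t(\cdot)$, and $G$ with $\|G\|_2\le1$, $\operatorname{supp}\hat G\subset\{|\xi|\ge1\}$. Set $A=S(t(\cdot))R_{Q'}$, $\hat G_k=\hat G1_{2^k\le|\xi|<2^{k+1}}$, $\alpha_k=\|G_k\|_2$, so $\sum\alpha_k^2\le1$. In the rescaled variables of scale $k$, $f=m(D)G_k$ satisfies $\|f\|_2\le M^{-1/4}\alpha_k$. Hence the following hold.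

* By Proposition 8, $\|AG_k\|_2\le C\alpha_k$.
* For $k<l\le2k$, Proposition 9 with $\Lambda=2^{l-k}$ gives $|\langle AG_k,AG_l\rangle|\le CB_Q2^{-c_a(l-k)}\alpha_k\alpha_l$, where $c_a=\min(a,1-a)/512$. Here $\min(2^{(l-k)(1-a)},2^{ka})\ge2^{(l-k)\min(a,1-a)}$ because $l-k\le k$.
* For $H_k=\sum_{l>2k}G_l$, whose frequencies are at least $2^{2k+1}$, Proposition 9 with $\Lambda=2^{k+1}$ gives $|\langle AG_k,AH_k\rangle|\le CB_Q2^{-c_ak}\alpha_k$, since $\min(2^{(k+1)(1-a)},2^{ka})\ge2^{k\min(a,1-a)}$ and $\|H_k\|_2\le1$.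

The third item explains why Proposition 9 admits all high frequencies at once. Its gain never exceeds a power of $M=2^{ka}$, so for fixed $k$ it does not improve as $l\to\infty$. Estimating the terms $l>2k$ one by one would produce $\sum_l\alpha_l$, which is the divergent sum of Section 6.

Only finitely many $AG_k$ are nonzero, as $\psi$ has compact support. Expanding, and summing the terms with $l>2k$ (which implies $l>k$) in $l$ first,
$$\|AG\|_2^2\le\sum_k\|AG_k\|_2^2+2\sum_k\sum_{k<l\le2k}|\langle AG_k,AG_l\rangle|+2\sum_k|\langle AG_k,AH_k\rangle|\le C+CB_Q .$$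
For the middle sum put $l=k+j$ and use $\sum_k\alpha_k\alpha_{k+j}\le1$ and $\sum_j2^{-c_aj}\le C$. For the last one use $\sum_k2^{-c_ak}\alpha_k\le C$.

**Step 5 (closing).** *The unknown appears squared on the left and linearly on the right.* Step 4 gives $\beta(Q')^2\le C+CB_Q$ for all $Q'\le Q$, so $B_Q^2\le\max(1,C+CB_Q)$. As $B_Q<\infty$, it follows that $B_Q\le C_*$ with $C_*=C_*(a)$ independent of $Q$.

**Step 6 (from linearized to maximal, and to all $T$).** *We remove the linearization and the restriction $|\xi|\ge1$.* Let $\hat f\in L^2$ have compact support, and write $f=f_0+f_1$ with $\hat f_0=\hat f1_{|\xi|<1}$. The low part is controlled as in Step 1: $\|\sup_{[0,1]}|S(t)f_0|\|_2\le\|f_0\|_2+\||D|^af_0\|_2\le2\|f\|_2$. For $f_1$ take $G=|D|^{a/4}f_1$, and $Q$ so large that $R_QG=f_1$. Given finitely many times $t_1,\dots,t_n\in[0,1]$, let $t(x)=t_i$ for the least $i$ maximizing $|S(t_i)f_1(x)|$. This function is measurable, so $\|\max_i|S(t_i)f_1|\|_2\le\beta(Q)\|G\|_2\le C_*\||D|^{a/4}f\|_2$.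 Enumerate a countable dense set of times; monotone convergence and the continuity of $S(t)f_1(x)$ in $t$ give
$$\Big\|\sup_{[0,1]}|S(t)f_1|\Big\|_2\le C_*\||D|^{a/4}f\|_2 .$$
Since $S(-t)f=\overline{S(t)\bar f}$, the same bounds hold on $[-1,0]$. This is (1.1) for $T=1$, and it contains the bound by $\|f\|_{H^{a/4}}$.

For general $T>0$ put $g(x)=f(T^{1/a}x)$. Then $S(t)g(x)=[S(tT)f](T^{1/a}x)$, $\|g\|_2=T^{-1/(2a)}\|f\|_2$ and $\||D|^{a/4}g\|_2=T^{1/4}T^{-1/(2a)}\||D|^{a/4}f\|_2$. Moreover $\|\sup_{|t|\le1}|S(t)g|\|_2=T^{-1/(2a)}\|\sup_{|t|\le T}|S(t)f|\|_2$. So the case $T=1$ for $g$ is (1.1) for $f$. This proves Theorem 2, and by Section 3 it proves Theorem 1. $\blacksquare$
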